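# Divisors of small discrepancy over canonical singularities induce Nash valuations

We work over $\mathbb C$ throughout. A variety is an integral separated scheme of finite type over $\mathbb C$. The singular locus of $X$ is $X_{\rm sing}$, its complement is $X_{\rm reg}$, and $I(X_{\rm sing})$ is the radical ideal of $X_{\rm sing}$ when $X$ is affine.

## 1. Arcs, jets and Nash valuations

**Definition (arcs and jets).** For a field $K\supset\mathbb C$, a $K$-arc on $X$ is a morphism $\operatorname{Spec}K[[t]]\to X$. The image of the closed point is its *base point* (or *center*). The *arc space* $X_\infty$ is the scheme that represents arcs: for $X$ affine and any $\mathbb C$-algebra $B$, morphisms $\operatorname{Spec}B\to X_\infty$ correspond to $\mathbb C$-algebra maps $\mathcal O(X)\to B[[t]]$. Replacing $B[[t]]$ by $B[t]/(t^{m+1})$ gives the jet scheme $X_m$, which is of finite type, with truncation maps $\psi_m:X_\infty\to X_m$. For $X$ affine, $\mathbb C[X_\infty]=\varinjlim\mathbb C[X_m]$. The map $\pi_X:X_\infty\to X$ sends an arc to its base point.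

A point $z\in X_\infty$ has a residue field $\kappa(z)$ and gives a $\kappa(z)$-arc, "the arc of $z$". Conversely, a $K$-arc gives a point of $X_\infty$, and extending $K$ does not change this point.

**Example 1.** Let $X=\{x_1x_2=x_3^2\}\subset\mathbb A^3$, the surface singularity $A_1$. A $B$-point of $X_\infty$ is a triple $x_l=\sum_i x_{l,i}t^i\in B[[t]]$ with $x_1x_2=x_3^2$. So $\mathbb C[X_\infty]$ is the polynomial ring in all $x_{l,i}$ modulo the coefficients $x_{1,0}x_{2,0}-x_{3,0}^2$, $\ x_{1,1}x_{2,0}+x_{1,0}x_{2,1}-2x_{3,0}x_{3,1}$, and so on.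

**Definition (Nash components and Nash valuations).** An irreducible component $C$ of $\pi_X^{-1}(X_{\rm sing})$ is a *Nash component* of $X$. It induces a valuation $\operatorname{val}_C$ on the function field: the order in $t$ along the arc of the generic point $z_C$ of $C$. Such a valuation is a *Nash valuation* of $X$.

**Example 2 (cones).** Let $G$ be an irreducible homogeneous polynomial of degree $g\ge2$ whose zero set $X\subset\mathbb A^N$ is singular only at $0$. An arc with base point $0$ has the form $x_l=t\tilde x_l$, and $G(x)=t^gG(\tilde x)$. So $x\mapsto\tilde x$ identifies $\pi_X^{-1}(0)$ with $X_\infty$. By Kolchin's theorem the arc space of a variety over $\mathbb C$ is irreducible, so there is exactly one Nash component $C$. Since $\pi_X$ is surjective (constant arcs), the generic arc $\tilde x$ of $X_\infty$ is based at the generic point of $X$. Hence if $h\in\mathcal O(X)$ has lowest nonzero homogeneous part $h_d$, then $h(t\tilde x)=t^d(h_d(\tilde x)+t(\cdots))$ with $h_d(\tilde x(0))\ne0$, and $\operatorname{val}_C(h)=d$. This applies to $A_1$ and to the threefold node $x_1x_2=x_3x_4$.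

## 2. Divisors over $X$, their arc families, and discrepancies

**Definition (exceptional divisors).** An *exceptional prime divisor* $E$ over $X$ is a prime divisor on a normal variety $Y$ with a proper birational morphism $f:Y\to X$, such that $E$ is $f$-exceptional. Its valuation $\operatorname{val}_E$ is the order of vanishing along $E$; its *center* on $X$ is $f(E)$.

**Example 3.** Let $X$ be $A_1$ and let $Y\to X$ be the blow-up of $0$. One chart of $Y$ has coordinates $p,q$ with
$$x_1=p,\qquad x_3=pq,\qquad x_2=pq^2,\tag{1}$$
and the exceptional curve is $E=\{p=0\}$. Now blow up the point $W=\{p=q=0\}\in E$. A chart has coordinates $e,y_1$ with $p=e$, $q=ey_1$, and the new exceptional curve is $E_W=\{e=0\}$. Then $\operatorname{val}_E=1$ on each $x_l$ (this is the valuation of Example 2), while $x_2=e^3y_1^2$, so $\operatorname{val}_{E_W}(x_2)=3$. Both divisors have center $0$.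

**Definition (the arc family $N_E$).** Let $f:Y\to X$ be proper birational with $Y$ smooth, and $E\subset Y$ a prime divisor with $f(E)\subset X_{\rm sing}$. On an open $V\subset Y$ with étale coordinates, $V_\infty$ is $V$ times an infinite affine space. So the part of $\pi_Y^{-1}(E)$ over each such $V$ that meets $E$ is irreducible, and all these parts contain the arcs based at the generic point of $E$. Hence $\pi_Y^{-1}(E)$ is irreducible. Let $N_E$ be the closure of $f_\infty(\pi_Y^{-1}(E))$ in $X_\infty$; it is an irreducible closed subset of $\pi_X^{-1}(X_{\rm sing})$.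

Two remarks. First, the order along the generic arc of $N_E$ is $\operatorname{val}_E$ (checked in Section 6). So *if $N_E$ is an irreducible component of $\pi_X^{-1}(X_{\rm sing})$, then $\operatorname{val}_E$ is a Nash valuation*. Second, let $f:Y\to X$ be a resolution with $f^{-1}(X_{\rm sing})=\bigcup E_i$ of pure codimension $1$. Then every Nash component is some $N_{E_i}$. Indeed, $\operatorname{val}_C$ is a valuation, so no nonzero function vanishes along the arc of $z_C$. Its generic point therefore goes to the generic point of $X$, and by properness the arc lifts to $Y$, with base point in some $E_i$. So $C\subset N_{E_i}\subset\pi_X^{-1}(X_{\rm sing})$, and $C=N_{E_i}$. Being non-Nash is thus a matter of proper containments $N_E\subsetneq N_{E_i}$.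

**Example 4.** On $A_1$, arcs on the second blow-up based on $E_W$ map to arcs on $Y$ based at $W\in E$, so $N_{E_W}\subset N_E$. The generic arc of $N_{E_W}$ is $e=\varepsilon(t)$, $y_1=Y_1(t)$ with $\varepsilon=\sum_{i\ge1}\varepsilon_it^i$, $Y_1=\sum_{i\ge0} Y_{1,i}t^i$ and free coefficients. Along it $x_2=\varepsilon^3Y_1^2$, so $x_{2,1}$ vanishes on $N_{E_W}$. On $N_E$ the generic arc has $x_2=pq^2$ with $x_{2,1}=p_1q_0^2\neq0$. So $N_{E_W}\subsetneq N_E$. By Example 2 there is only one Nash valuation, and it is $1$ on $x_2$; so $\operatorname{val}_{E_W}$ is not Nash.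

**Definition (discrepancy, terminal, canonical).** For $X$ normal and $\mathbb Q$-Gorenstein, write $K_Y=f^*K_X+\sum a(X,E)E$, the sum over the $f$-exceptional prime divisors. The number $a(X,E)$ is the *discrepancy*; it depends only on $\operatorname{val}_E$. $X$ is *terminal* (*canonical*) if it is normal and $\mathbb Q$-Gorenstein and $a(X,E)>0$ ($\ge0$) for every exceptional prime divisor $E$ over $X$.

If $rK_X$ is Cartier and $\sigma$ generates the reflexive sheaf $\omega_X^{[r]}$, then $f^*\sigma$, as a rational section of $\omega_Y^{\otimes r}$, has order $r\,a(X,E)$ along $E$. So discrepancies lie in $\frac1r\mathbb Z$. We use two textbook facts. If $Y$ is smooth, every exceptional divisor $G$ over $Y$ has $a(Y,G)\ge1$, with equality for the blow-up of a codimension-two subvariety at its generic point. If $f:Y\to X$ is a resolution and $G$ is exceptional over $Y$, then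
$$a(X,G)=a(Y,G)+\sum_i a(X,E_i)\operatorname{ord}_G(E_i),\tag{2}$$
the sum over the $f$-exceptional $E_i$.

**Example 5.** *(i) $A_1$.* A generator of $\omega_X$ is $\sigma=dx_1\wedge dx_3/x_1$. In the chart (1), $dx_1\wedge dx_3=p\,dp\wedge dq$, so $f^*\sigma=dp\wedge dq$ and $a(X,E)=0$. Since $dp\wedge dq=e\,de\wedge dy_1$, we get $a(X,E_W)=1$.

*(ii) The node* $x_1x_2=x_3x_4$. Here $\sigma=dx_1\wedge dx_3\wedge dx_4/x_1$. Blow up $0$: a chart is $x_1=e$, $x_3=ez$, $x_4=ew$, $x_2=ezw$, and $f^*\sigma=e\,de\wedge dz\wedge dw$. The blow-up $Y$ is smooth, $f^{-1}(0)=E\cong\mathbb P^1\times\mathbb P^1$, and $a(X,E)=1$.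

*(iii) $X=\mathbb A^3/\{\pm1\}$.* The form $\sigma=(du\wedge dv\wedge dw)^{\otimes2}$ generates $\omega_X^{[2]}$. Blow up the image of the origin, i.e. the ideal of all quadratic monomials. As $(uv)^2=u^2\cdot v^2$, wherever $uv$ generates the pulled-back ideal so does $u^2$; hence the charts of $u^2,v^2,w^2$ suffice. The first has coordinates $e=u^2$, $v_1=v/u$, $w_1=w/u$. From $du\wedge dv\wedge dw=u^2\,du\wedge dv_1\wedge dw_1=\frac12u\,de\wedge dv_1\wedge dw_1$ we get $f^*\sigma=\frac14e\,(de\wedge dv_1\wedge dw_1)^{\otimes2}$. So $2a(X,E)=1$ and $a(X,E)=\frac12$. Again $Y$ is smooth with $f^{-1}(0)=E$, now $E\cong\mathbb P^2$.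

In all three cases, let $G$ be an exceptional divisor over $X$, different from $E$. If its center is $0$, its center on $Y$ lies in $E$ and has codimension $\ge2$, so $\operatorname{ord}_G(E)\ge1$ and (2) gives $a(X,G)\ge1+a(X,E)$. If its center is not $0$, then $X$ is smooth at the generic point of the center and $a(X,G)\ge1$. Hence (i) is canonical, not terminal; (ii) and (iii) are terminal.

**Definition (the number $\alpha_X$).** For a normal $\mathbb Q$-Gorenstein singular variety $X$ put
$$\alpha_X:=\min\{a(X,G): G\text{ an exceptional prime divisor over }X\text{ with center contained in }X_{\rm sing}\}.$$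

If $X$ is canonical with $rK_X$ Cartier, all discrepancies lie in $\frac1r\mathbb Z_{\ge0}$, and the set of such $G$ is nonempty (Section 6). So the minimum exists, $\alpha_X\ge0$, $r\alpha_X\in\mathbb Z_{\ge0}$, and $\alpha_X>0$ if $X$ is terminal.

**Example 6.** By Example 5, $\alpha_X=0$ for $A_1$, $\alpha_X=1$ for the node, and $\alpha_X=\frac12$ for $\mathbb A^3/\{\pm1\}$.

## 3. Discrepancy at most one: the statements

Let $(X,p)$ be a singular 3-fold terminal germ. Such singularities are isolated. The question, posed as a conjecture and stemming from Keng-Hung Steven Lin, "On the Nash Problem over 3-Fold Terminal Singularities of Type cAx/2", arXiv:2512.18243 (2025), is whether small discrepancy alone forces a divisor to be seen by the arc space.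

**Conjecture A.** Let $(X,p)$ be 3-fold terminal with $p\in X_{\rm sing}$. Then every exceptional prime divisor $E$ over the germ (with center $p$) with $a(X,E)\le1$ induces a Nash valuation of $X$.

Two cases are known. If $X$ is a $\mathbb Q$-Gorenstein toric variety of dimension at least $3$ with only terminal singularities, every toric $E$ (one given by a ray) centered in $X_{\rm sing}$ with $a(X,E)\le1$ induces a Nash valuation. If $(X,p)$ is 3-fold terminal of type cAx/2 (index $2$, analytically $\{x^2+y^2+f(z,u)=0\}\subset\mathbb C^4/\mu_2$ with weights $(0,1,1,1)$ and $f\in(z,u)^4$), then every $E$ with center $p$ and $a(X,E)=\frac12$, the minimal discrepancy, induces a Nash valuation.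

Conjecture A is true, and more holds.

**Theorem 1.** Let $X$ be a singular variety of dimension $n\ge2$ with canonical singularities, and $E$ an exceptional prime divisor over $X$ with center contained in $X_{\rm sing}$. If $\operatorname{val}_E$ is not a Nash valuation, then $a(X,E)\ge1+\alpha_X$.

**Corollary (Conjecture A).** If $X$ is terminal and singular of dimension $\ge2$, every exceptional prime divisor $E$ with center in $X_{\rm sing}$ and $a(X,E)\le1$ induces a Nash valuation.

This follows at once, since terminal implies canonical and $1<1+\alpha_X$. For a singular terminal 3-fold germ $(X,p)$, take a representative with $X_{\rm sing}=\{p\}$.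

**Theorem 2.** For every $X$ as in Theorem 1 there is an exceptional prime divisor with center in $X_{\rm sing}$, discrepancy $1+\alpha_X$, and non-Nash valuation.

So each divisor centered in $X_{\rm sing}$ with discrepancy $<1+\alpha_X$ is Nash, and $1+\alpha_X$ is the best possible threshold for every such $X$. In Example 4, $a(X,E_W)=1=1+\alpha_X$ and $\operatorname{val}_{E_W}$ is not Nash.

## 4. Resolutions with one divisor, toric varieties, and the limits of comparing orders

**The node and $\mathbb A^3/\{\pm1\}$.** Here $f^{-1}(0)=E$ is one smooth divisor. By the second remark after the definition of $N_E$, the only Nash component is $N_E$, so $\operatorname{val}_E$ is the only Nash valuation. Every other divisor centered at $0$ has discrepancy $\ge1+\alpha_X$ by Example 5. Theorem 1 holds.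

**What this gives in general.** Let $f:Y\to X$ be a resolution of a canonical $X$ with $f^{-1}(X_{\rm sing})$ of pure codimension $1$, and let $G$ be centered in $X_{\rm sing}$ but not a divisor on $Y$. The center of $G$ on $Y$ lies in some component $E_i$ of $f^{-1}(X_{\rm sing})$, so (2) gives $a(X,G)\ge1+a(X,E_i)\ge1+\alpha_X$. So a divisor $E$ with $a(X,E)<1+\alpha_X$ appears on *every* such resolution. This is a strong property, but the argument stops here as soon as $Y$ has two divisors $E,E'$ over $X_{\rm sing}$: that both lie on every $Y$ says nothing about whether $N_E\subset N_{E'}$.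

**Comparing orders: the toric case.** Suppose $N_E\subset C$ with $C$ a Nash component. If $h\in\mathcal O(X)$ has order $\ge c$ along $z_C$, its first $c$ coefficients, which are functions on $X_\infty$, vanish at $z_C$, hence on $C$, hence at the generic point of $N_E$. So
$$\operatorname{val}_C(h)\le\operatorname{val}_E(h)\qquad(h\in\mathcal O(X)).\tag{3}$$
For toric varieties this is enough. Let $X$ be the canonical affine toric variety of a cone $\sigma$ in $N_{\mathbb R}$ (in this paragraph $N$ is the lattice of one-parameter subgroups, $M$ its dual and $T$ the torus), let $\varphi$ be the linear function equal to $1$ on the primitive ray generators, and let $E=E_v$ with $v\in\sigma\cap N$ primitive, in the relative interior of a singular face. Then $\operatorname{val}_E(\chi^m)=\langle m,v\rangle$ and $a(X,E_v)=\varphi(v)-1$. Canonical means that $\varphi\ge1$ at every nonzero lattice point of $\sigma$.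

Suppose $\operatorname{val}_E$ is not Nash and $N_E\subset C$. The connected group $T$ preserves the component $C$, so $\operatorname{val}_C$ is $T$-invariant. For a finite sum $h=\sum c_m\chi^m$ with all $c_m\ne0$, the elements of value $\ge\operatorname{val}_C(h)$ in the span of these $\chi^m$ form a $T$-stable subspace, spanned by characters. It contains $h$, so it contains each $\chi^m$. Thus $\operatorname{val}_C(h)=\min\operatorname{val}_C(\chi^m)$, and $\operatorname{val}_C(\chi^m)=\langle m,w\rangle$ for some $w\in\sigma\cap N$. The center of $\operatorname{val}_C$ is the closure of $\pi_X(z_C)$, inside $X_{\rm sing}$, so $w$ is in the relative interior of a singular face. The primitive vector $w_0$ with $w\in\mathbb Z_{>0}w_0$ is not a ray generator, and $\varphi(w)\ge\varphi(w_0)=1+a(X,E_{w_0})\ge1+\alpha_X$. By (3), $u=v-w$ lies in $\sigma\cap N$, and $u\ne0$ since $\operatorname{val}_C\ne\operatorname{val}_E$. So $\varphi(u)\ge1$, and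
$$a(X,E_v)=\varphi(w)+\varphi(u)-1\ge(1+\alpha_X)+1-1=1+\alpha_X .$$

**Where it stops.** The proof used that all valuations in sight are lattice vectors and that the discrepancy is linear in them. Without a torus only (3) survives. It compares orders of functions on $X$. The discrepancy of $E$ is the order of $f^*\sigma$ measured against $dy_1\wedge\dots\wedge dy_{n-1}\wedge de$, where $y_j,e$ are coordinates on $Y$ near a general point of $E$, not functions on $X$. What is needed is a family of arcs that joins the generic arc of $C$ to that of $N_E$, to which a differential form can be pulled back.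

## 5. Wedges over the $A_1$ singularity: poles, and motion inside the family

**Definition (wedge).** A *wedge* on an affine $X$ is a $\mathbb C$-algebra map $\Phi^*:\mathcal O(X)\to L[[s,t]]$, $L\supset\mathbb C$ a field. Its *special arc* is $\Phi^*$ modulo $s$, over $L$; its *generic arc* is the composite $\mathcal O(X)\to L((s))[[t]]$.

**Example 7.** Let $X$ be $A_1$, with $E_W$ and coordinates as in Examples 3 and 4. Let $L$ be the field generated over $\mathbb C$ by the free coefficients $Y_{1,i}$ ($i\ge0$) and $\varepsilon_i$ ($i\ge1$). Define a wedge through (1) by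
$$p=\varepsilon(t),\qquad q=\varepsilon(t)Y_1(t)+s .\tag{4}$$
Its special arc is the generic arc of $N_{E_W}$. Every $x_l$ is divisible by $p\in tL[[t]]$, so at $t=0$ the wedge stays at the singular point. Its generic arc has $x_2=\varepsilon(\varepsilon Y_1+s)^2$ with $x_{2,1}=\varepsilon_1s^2\ne0$, so it has left $N_{E_W}$.

Look at (4) in the coordinates $e,y_1$ near $E_W$: $e=\varepsilon$ and $y_1=q/e=Y_1+s/\varepsilon$. The $s$-velocity of $y_1$ is $1/\varepsilon$, which has a pole of order $\varpi=1$ at $t=0$. Now evaluate $f^*\sigma=dp\wedge dq$ on $(\partial_s,\partial_t)$: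
$$\eta=\det\begin{pmatrix}\partial_sp&\partial_sq\\ \partial_tp&\partial_tq\end{pmatrix}=\det\begin{pmatrix}0&1\\ \varepsilon'&(\varepsilon Y_1)'\end{pmatrix}=-\varepsilon',$$
of $t$-order $0$. From the side of $E_W$, $f^*\sigma=e\,de\wedge dy_1$ contributes $t$-order $a(X,E_W)=1$, and the pole takes away $\varpi=1$. From the side of $X$, canonical singularities force $\eta\in L[[s,t]]$, with $t$-order at least $\alpha_X=0$. So the picture is
$$a(X,E)-\varpi\ \ge\ \alpha_X,\qquad \varpi\ge1 .$$
This is the inequality we want.

**Where the plain determinant fails.** Take instead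
$$p=\varepsilon,\qquad q=\varepsilon Y_1+\varepsilon s+s^2,\qquad\text{so } y_1=Y_1+s+\frac{s^2}{\varepsilon}.\tag{5}$$
This wedge has the same three properties ($q|_{t=0}=s^2$). But the $s$-velocity of $y_1$ at $s=0$ is $1$: no pole. Here $\eta=-\varepsilon'(\varepsilon+2s)$, and its leading $s$-coefficient $-\varepsilon\varepsilon'$ has $t$-order $1=a(X,E_W)$, which only says $a(X,E_W)\ge\alpha_X$. To first order in $s$ the wedge (5) just moves the special arc inside $N_{E_W}$, by $Y_1\mapsto Y_1+s$, and the plain determinant sees this uninteresting motion first.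

**The remedy.** The coefficients of the generic arc are algebraically independent. So any motion inside the family is the effect of a *derivation of the coefficient field*. In (5), let $D_0\in\operatorname{Der}_{\mathbb C}(L)$ have $D_0(Y_{1,0})=1$ and vanish on all other $Y_{1,i}$ and on all $\varepsilon_i$. Then $(\partial_s-D_0)y_1=2s/\varepsilon$, and the pole shows up at order $s^1$. Moreover $\partial_s-D_0$ is still a derivation of $L[[s,t]]$, so it may be inserted in the determinant:
$$\det\begin{pmatrix}0&(\varepsilon+2s)-\varepsilon\\ \varepsilon'&\ast\end{pmatrix}=-2s\,\varepsilon',$$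
whose leading coefficient has $t$-order $0=a(X,E_W)-\varpi$.

In general three further points have to be met. The coordinate $e$ may move with poles too; this is removed by subtracting a multiple $\zeta\,\partial_t$ of $\partial_t$ (a reparametrization), and poles in $\zeta$ do no harm, since adding a multiple of the $\partial_t$-row does not change a determinant. In dimension $n>2$ the $n$-form needs $n-2$ more directions, which derivations of $L$ supply. And one must show that a pole appears eventually: if it never does, the wedge will turn out to lift to $Y$ and to stay inside $N_E$.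

## 6. The generic arc based on $E$

**Step 6.1: reduction to a small affine $X$.** This step lets us use global generators and equations. Let $X^\circ\subset X$ be open. Then $\pi_X^{-1}(X^\circ)=X^\circ_\infty$ is open in $X_\infty$, so the components of $\pi_{X^\circ}^{-1}(X^\circ_{\rm sing})$ are exactly the nonempty traces of the components of $\pi_X^{-1}(X_{\rm sing})$, with the same generic arcs. Hence if the center of $E$ meets $X^\circ$ and $\operatorname{val}_E$ is Nash for $X^\circ$, it is Nash for $X$. Also $\alpha_{X^\circ}\ge\alpha_X$: a divisor over $X^\circ$ centered in $X^\circ_{\rm sing}$ is a divisor over $X$ with the same discrepancy, and its center is the closure, inside $X_{\rm sing}$. So if Theorem 1 holds for $X^\circ$ and $\operatorname{val}_E$ is not Nash for $X$, then $a(X,E)\ge1+\alpha_{X^\circ}\ge1+\alpha_X$. Hence for Theorem 1 we may assume that $X\subset\mathbb A^N$ is affine, $rK_X$ is Cartier, and $\omega_X^{[r]}$ is generated by a section $\sigma$.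

**Step 6.2: a resolution that contains $E$.** We claim there is a projective birational $f:Y\to X$ with $Y$ smooth, $f$ an isomorphism over $X_{\rm reg}$, $f^{-1}(X_{\rm sing})$ of pure codimension $1$, and $E$ a prime divisor on $Y$. Blow up successively the centers of $E$; they lie over $X_{\rm sing}$. By Lemma 2.45 of Kollár–Mori, *Birational Geometry of Algebraic Varieties*, after finitely many steps the local ring at the generic point of the center is the valuation ring of $\operatorname{val}_E$. Then resolve (isomorphically over the regular locus) and principalize the ideal of $X_{\rm sing}$, by Hironaka. These last steps are isomorphisms over $X_{\rm reg}$, and also over the generic point of $E$, because a local ring that dominates a discrete valuation ring inside its fraction field equals it. The same construction without $E$ shows that divisors centered in $X_{\rm sing}$ exist.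

Let $E_i$ be the components of $f^{-1}(X_{\rm sing})$. As $X$ is normal, $\operatorname{codim}X_{\rm sing}\ge2$, so each $E_i$ is exceptional. Conversely, an exceptional divisor lies over the locus where $f$ is not an isomorphism, so it is some $E_i$. Hence
$$\operatorname{div}(f^*\sigma)=\sum_i r\,a(X,E_i)\,E_i\ \ge0\tag{6}$$
as a section of $\omega_Y^{\otimes r}$; this is where "canonical" enters.

**Step 6.3: coordinates near the generic point of $E$.** We fix functions that make arcs on $Y$ explicit. By Hartshorne, Theorem II.7.17, $Y$ is the blow-up of an ideal $(a_0,\dots,a_l)\subset\mathcal O(X)$, with all $a_j\ne0$. Let $\xi$ be the generic point of $E$, and number the $a_j$ so that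
$$\xi\in Y^{(0)}=\operatorname{Spec}\mathcal O(X)[a_1/a_0,\dots,a_l/a_0].$$
Near a general closed point of $E$ there are local coordinates with the last one an equation of $E$. So there is an affine open neighborhood $Y_1\subset Y^{(0)}$ of $\xi$, meeting no $E_i\ne E$, with functions $y_1,\dots,y_{n-1},e$ such that $\Omega_{Y_1}$ is free on $dy_1,\dots,dy_{n-1},de$ and the ideal of $E\cap Y_1$ is $I_E=(e)$. By (6),
$$f^*\sigma|_{Y_1}=g\,(dy_1\wedge\dots\wedge dy_{n-1}\wedge de)^{\otimes r},\qquad g=(\text{unit of }\mathcal O(Y_1))\cdot e^{\,r\,a(X,E)}.\tag{7}$$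

**Step 6.4: the generic arc.** We identify what is free in the generic arc based on $E$. Let $z_E^Y$ be the generic point of $\pi_Y^{-1}(E)$ and $z_E=f_\infty(z_E^Y)$, the generic point of $N_E$. The map $(y,e):Y_1\to\mathbb A^n$ is étale, so $(Y_1)_\infty=Y_1\times_{\mathbb A^n}(\mathbb A^n)_\infty$. Hence $\pi_Y^{-1}(E\cap Y_1)$ is $E\cap Y_1$ times an infinite affine space whose coordinates are the $t^i$-coefficients, $i\ge1$, of the $y_j$ and of $e$. Restricting over $\{e=0\}$, the map $(y_1,\dots,y_{n-1}):E\cap Y_1\to\mathbb A^{n-1}$ is étale, hence dominant. So on the arc $z_E^Y$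
$$\text{all coefficients }Y_{j,i}\ (i\ge0)\text{ of }y_j\text{ and }\varepsilon_i\ (i\ge1)\text{ of }e\text{ are algebraically independent over }\mathbb C,\tag{8}$$
and $e$ has order exactly $1$. The base point of this arc is $\xi$. If $0\ne h\in\mathcal O(X)$ and $h=(\text{unit})\,e^v$ at $\xi$, the unit has nonzero constant term along the arc, so $h$ has order $v=\operatorname{val}_E(h)$ along $z_E$. This proves the first remark after the definition of $N_E$. It also shows that the generic point of the arc maps to the generic point of $X$, and $a_0\ne0$ along it.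

The arc of $z_E$ is defined over $\kappa(z_E)\subset\kappa(z_E^Y)$. It lifts to $Y^{(0)}$ over $\kappa(z_E)$, since the $a_j/a_0$ have values in $\kappa(z_E)((t))\cap\kappa(z_E^Y)[[t]]=\kappa(z_E)[[t]]$. The lift is based at $\xi\in Y_1$, so it is an arc on $Y_1$, and the coefficients in (8) lie in $\kappa(z_E)$.

**Lemma 1.** For $m\gg0$: if $z'\in X_\infty$ and $\psi_m(z')=\psi_m(z_E)$, then $z'\in N_E$.

*Proof.* Let $c_0$ be the order of $a_0$ along $z_E$. All $a_j$ have order $\ge c_0$ there. Take $m\ge c_0$. For $i\le c_0$, the $t^i$-coefficients of the $a_j$ along $z'$ and along $z_E$ are images of the same elements of $\kappa(\psi_m(z_E))$. So also along $z'$ we have $\operatorname{ord}a_0=c_0$ and $\operatorname{ord}a_j\ge c_0$. Hence the arc of $z'$ extends to $\mathcal O(X)_{a_0}\to\kappa(z')((t))$ and maps $\mathcal O(Y^{(0)})$ into $\kappa(z')[[t]]$: it lifts to $Y^{(0)}$. Modulo $t$, the lift is determined by the $t^0$-coefficients of elements of $\mathcal O(X)$ and by the ratios $[t^{c_0}]a_j/[t^{c_0}]a_0$. So it is the same homomorphism $\mathcal O(Y^{(0)})\to\kappa(\psi_m(z_E))$ as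 for $z_E$, followed by a field inclusion. Its kernel is the ideal of $E$. Thus the lift of $z'$ is based at $\xi$, and $z'\in f_\infty(\pi_Y^{-1}(E))\subset N_E$. $\square$

## 7. From a proper containment $N_E\subsetneq C$ to a wedge

The next statement is a form of Reguera's curve selection lemma; we prove it completely.

**Proposition 2.** Suppose $N_E$ is not an irreducible component of $\pi_X^{-1}(X_{\rm sing})$. Then there are a field $L\supset\kappa(z_E)$ and a $\mathbb C$-algebra map $\Phi^*:\mathcal O(X)\to A:=L[[s,t]]$ such that

* (W1) $\Phi^*$ modulo $s$ is the arc of $z_E$, with scalars extended to $L$;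
* (W2) $\Phi^*(I(X_{\rm sing}))\subset tA$;
* (W3) the generic arc $\mathcal O(X)\to L((s))[[t]]$ gives a point of $X_\infty$ not in $N_E$.

One would like to take a component $C\supsetneq N_E$ and a discrete valuation ring that dominates the local ring $\mathcal O_{C,z_E}$. The standard existence theorem for such a ring requires a Noetherian local domain, and this local ring need not be Noetherian. The way around: take an arbitrary valuation ring, cut it down to rank one (Lemma 1 guarantees that the special point is still $z_E$), complete it, and use Weierstrass division to replace the arc by *finitely many* parameters. These live on a scheme of finite type, where discrete valuation rings exist; Newton's method then restores the arc.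

**Step 7.1: cutting to rank one.** This step produces a local domain $V_1$ in which every non-unit has a power divisible by one element $a$, and a family of arcs over $V_1$ with special arc $z_E$.

Let $C\supsetneq N_E$ be an irreducible component of $\pi_X^{-1}(X_{\rm sing})$, with reduced structure and generic point $z_C$. Since $z_C\notin N_E=\overline{\{z_E\}}$, some function on $X_\infty$ vanishes at $z_E$ but not at $z_C$, and it comes from some $\mathbb C[X_m]$. So we can choose $m$ as in Lemma 1 and with $\psi_m(z_C)\notin\overline{\{\psi_m(z_E)\}}$. Let $h_1,\dots,h_\ell$ generate the prime ideal of $\psi_m(z_E)$ in $\mathbb C[X_m]$. Let $V$ be a valuation ring of $\kappa(z_C)$ dominating $\mathcal O_{C,z_E}$. The images of the $h_i$ in $V$ are non-units, not all $0$. Let $a\ne0$ be one of minimal value; it divides all of them. Put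
$$Q'=\sqrt{aV},\qquad Q=\bigcap_{i}a^iV .$$

*$Q'$ is prime:* it is proper, and if $xy\in Q'$ with, say, $y=xc$, then $y^2=c\,xy\in Q'$, so $y\in Q'$. *$Q$ is prime:* if $x,y\notin Q$, then $x\notin a^iV$ and $y\notin a^jV$ for some $i,j$, so $x\mid a^i$, $y\mid a^j$ and $xy\mid a^{i+j}$; if $xy\in Q\subset a^{i+j+1}V$, then $a^{i+j}\in a^{i+j+1}V$ and $a$ would be a unit. Likewise $a\notin Q$, and $Q\subset Q'$. Put $V_1=V_{Q'}/QV_{Q'}$, a local domain in which $a\ne0$. Then:

1. *Every element of the maximal ideal of $V_1$ has a power in $aV_1$*, by the definition of $Q'$.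
2. *$\bigcap_i a^iV_1=0$.* Since $Q\subset a^iV$ for all $i$, we must show that $x\in V_{Q'}$ lying in $a^iV_{Q'}$ for all $i$ lies in $QV_{Q'}$. Multiplying by a unit of $V_{Q'}$ we may take $x\in V$. Write $x=a^iz_i/y_i$ with $z_i\in V$, $y_i\in V\setminus Q'$. Then $y_i\mid a$, since otherwise $y_i\in aV\subset Q'$. So $x\in a^{i-1}V$ for all $i$, i.e. $x\in Q$.

Let $z'\in X_\infty$ be the image of the closed point of $\operatorname{Spec}V_1$; its prime is the preimage of $Q'$ in $\mathbb C[X_\infty]$. All $h_i$ map into $aV\subset Q'$, so $\psi_m(z')\in\overline{\{\psi_m(z_E)\}}$. As $Q'\subset\mathfrak m_V$, also $z_E\in\overline{\{z'\}}$, whence $\psi_m(z_E)\in\overline{\{\psi_m(z')\}}$. So $\psi_m(z')=\psi_m(z_E)$, and Lemma 1 gives $z'\in N_E=\overline{\{z_E\}}$. Together with $z_E\in\overline{\{z'\}}$ this gives $z'=z_E$. Let $\kappa\supset\kappa(z_E)$ be the residue field of $V_1$.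

**Step 7.2: completing.** We want convergence. Let $\hat V=\varprojlim V_1/a^iV_1$. The kernel of $\hat V\to V_1/a^iV_1$ is $a^i\hat V$: if $(v_j)_j$ has $v_i=0$, then for $j\ge i$ write $v_j=a^iu_j$; since $a$ is a nonzerodivisor, $u_j$ is well defined modulo $a^{j-i}$, and the $u_j$ form an element of $\hat V$. So $\hat V$ is $a$-adically complete and separated. Since $\hat V/a\hat V=V_1/aV_1$ is local and $a$ lies in the Jacobson radical, $\hat V$ is local with residue field $\kappa$, and by (1) every element of its maximal ideal has a power in $a\hat V$. By (2), $V_1\subset\hat V$, so $a$ is not nilpotent in $\hat V$.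

The map $\mathbb C[X_\infty]\to\mathcal O_{C,z_E}\to V_1\to\hat V$ gives $x(t)\in\hat V[[t]]^N$ that satisfies the equations of $X$ and reduces to $\bar x(t)\in\kappa[[t]]^N$, the arc of $z_E$. Moreover $P(x(0))=0$ for $P\in I(X_{\rm sing})$, since the function $P(x(0))$ vanishes on $C$ and $C$ is reduced.

**Step 7.3: Weierstrass division over $\hat V$.** This turns power series into polynomials although $\hat V$ need not be Noetherian. Let $\gamma=\sum\gamma_it^i\in\hat V[[t]]$ with $\gamma_i$ in the maximal ideal for $i<\nu$ and $\gamma_\nu$ a unit. *Claim: every $b\in\hat V[[t]]$ is uniquely $b=U\gamma+R_0$ with $U\in\hat V[[t]]$, $R_0\in\hat V[t]$, $\deg R_0<\nu$.*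

Write $b=b_{<\nu}+t^\nu\lambda(b)$ with $\deg b_{<\nu}<\nu$. Then $w=\lambda(\gamma)$ is a unit, and $b-U\gamma$ has degree $<\nu$ exactly when $\lambda(b)=\lambda(U\gamma)=Uw+\lambda(U\gamma_{<\nu})$. With $Z=Uw$ this reads
$$\lambda(b)=(1+\theta)Z,\qquad \theta(Z)=\lambda(Zw^{-1}\gamma_{<\nu}),$$
and $\theta$ is $\hat V$-linear. Let $\mathfrak b=(\gamma_0,\dots,\gamma_{\nu-1})$. If $Z$ has coefficients in an ideal $\mathfrak a$, then $\theta(Z)$ has coefficients in $\mathfrak a\mathfrak b$. As $\mathfrak b$ is finitely generated by elements each having a power in $a\hat V$, we have $\mathfrak b^k\subset a\hat V$ for some $k$, so $\theta^k(\hat V[[t]])\subset a\hat V[[t]]$. Since $\hat V[[t]]$ is $a$-adically complete and separated and $\theta$ is linear, $\sum_i(-\theta)^i$ converges and inverts $1+\theta$. This proves the claim.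

Dividing $t^\nu$ by $\gamma$ gives $t^\nu-R_0=U\gamma$. Modulo the maximal ideal, $\bar\gamma$ is $t^\nu$ times a unit, so $\bar R_0$ is divisible by $t^\nu$ and has degree $<\nu$: it is $0$. Then $\bar U\bar\gamma=t^\nu$, so $\bar U$, hence $U$, is a unit. So
$$\gamma=(\text{unit})\cdot q,\qquad q\text{ monic of degree }\nu,\quad q\equiv t^\nu\text{ modulo the maximal ideal.}\tag{9}$$

**Step 7.4: finitely many parameters.** We replace $x(t)$ by a point of a scheme of finite type. Let $x_\eta\in X_{\rm reg}$ be the image of the generic point of the arc $\bar x$, and $c=N-n$. By the Jacobian criterion there are $F=(F_1,\dots,F_c)$ in the ideal $I_X$ of $X$ and a $c\times c$ minor $\Delta$ of its Jacobian, say in the first $c$ variables, with $\Delta(x_\eta)\ne0$. Then $(F)=I_X$ in $\mathcal O_{\mathbb A^N,x_\eta}$: there $F_1,\dots,F_c$ are part of a regular system of parameters, so $(F)$ is a prime of height $c$ contained in the prime $I_X$ of height $c$. As $I_X$ is finitely generated, there is a polynomial $\Gamma$ with $\Gamma(x_\eta)\ne0$ and $\Gamma I_X\subset(F)$.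

Let $\nu=\operatorname{ord}_t\Delta(\bar x(t))<\infty$. By (9), $\Delta(x(t))=(\text{unit})\,q$ with $q$ monic of degree $\nu$. Put $d=3\nu+m+1$. The polynomial $q^3t^{m+1}$ is monic of degree $d$ and $\equiv t^d$ modulo the maximal ideal, so by Step 7.3 we can write
$$x=u+q^3t^{m+1}v',\qquad u\in\hat V[t]^N,\ \deg u<d .$$
Let $M$ be the affine $\mathbb C$-scheme of finite type that parametrizes pairs $(q,u)$, with $q$ monic of degree $\nu$ and $u$ an $N$-tuple of polynomials of degree $<d$, such that
$$F(u)\equiv0\bmod q^3t^{m+1},\qquad\Delta(u)\equiv0\bmod q,\qquad P(u(0))=0\ \ (P\in I(X_{\rm sing})).\tag{10}$$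
The congruences mean that the remainders of division by monic polynomials vanish. Over $\hat V$ these remainders agree with those of Step 7.3, by uniqueness. Since $F(u)\equiv F(x)=0$ and $\Delta(u)\equiv\Delta(x)$ modulo $q^3t^{m+1}$, and $u(0)=x(0)$, our pair $(q,u)$ is a $\hat V$-point of $M$. Let $\mu_0\in M$ be the image of the closed point, so $\kappa(\mu_0)\subset\kappa$, with value $(t^\nu,\bar u)$. Reducing the division gives
$$\bar x=\bar u+t^dv,\qquad v\in\kappa[[t]]^N .$$

**Step 7.5: a curve on $M$.** We replace $\hat V$ by a power series ring. Let $B=\mathcal O_{M,\mu_0}$; we have a local homomorphism $B\to\hat V$. One of the $h_i$ has image $a$ in $V$. Lift it to a polynomial in the jet coordinates of $\mathbb A^N$ and evaluate it on the $m$-jet of $u$; this gives $H\in B$. In $\hat V$ the $m$-jet of $u$ equals that of $x$, so $H\mapsto a$. Hence $H\in\mathfrak m_B$, and $H$ is not nilpotent because $a$ is not. Choose a prime $\mathfrak p\not\ni H$ of $B$. The Noetherian local domain $B/\mathfrak p$ is not a field, so it is dominated by a discrete valuation ring of its fraction field (Hartshorne,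 Exercise II.4.11). Let $S$ be the completion of the latter and $k'\subset S$ a maximal subfield containing $\mathbb C$ (Zorn).

Then $k'$ maps onto the residue field of $S$. A residue class transcendental over the image of $k'$ could be lifted arbitrarily and adjoined to $k'$, since nonzero polynomials in the lift are units of $S$. A residue class algebraic over the image and outside it could be lifted, by Hensel's lemma, to a root of its (separable) minimal polynomial and adjoined. Both contradict maximality. So $S=k'[[s]]$ as $\mathbb C$-algebras, and $k'\supset\kappa(\mu_0)$ via $B\to S\to k'$. Embed $\kappa$ and $k'$ over $\kappa(\mu_0)$ into a common field $L$ (a residue field of $\kappa\otimes_{\kappa(\mu_0)}k'$). We obtain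
$$(q_s,u_s)\in M(L[[s]]),\quad\text{equal to }(t^\nu,\bar u)\text{ at }s=0,\quad\text{with }H(u_s)\ne0 .$$

**Step 7.6: Newton lifting back to $X$.** We correct $u_s$ to a wedge on $X$ without changing its $m$-jet or its special arc. In $A=L[[s,t]]$ put
$$\tilde y=u_s+q_s^3t^{m+1}v(t).$$
Then $\tilde y|_{s=0}=\bar x$. By (10), $F(\tilde y)\in(q_s^3t^{m+1})$ and $\Delta(\tilde y)=q_sw$ for some $w\in A$. At $s=0$ this reads $\Delta(\bar x)=t^\nu w(0,t)$, so $w$ is a unit. From now on write $\Delta$ for $\Delta(\tilde y)$. Then $F(\tilde y)=\Delta^2\varphi$ with entries of $\varphi$ in $(q_st^{m+1})\subset\mathfrak m_A$. Let $\mathcal J$ be the $c\times c$ Jacobian block at $\tilde y$, so $\det\mathcal J=\Delta$ and $\mathcal J\operatorname{adj}(\mathcal J)=\Delta\cdot1$. For $\rho\in A^c$, Taylor expansion gives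
$$F(\tilde y+\Delta(\rho,0))=\Delta^2\varphi+\Delta\mathcal J\rho+\Delta^2\mathcal Q(\rho)=\Delta\mathcal J\bigl(\rho+\operatorname{adj}(\mathcal J)(\varphi+\mathcal Q(\rho))\bigr),$$
where $\mathcal Q$ has only terms of degree $\ge2$ in $\rho$. Consider the equation
$$\rho=-\operatorname{adj}(\mathcal J)(\varphi+\mathcal Q(\rho)).\tag{11}$$
The right side maps $\mathfrak m_A^{\oplus c}$ to itself, and if $\rho\equiv\rho'$ modulo $\mathfrak m_A^j$, the two right sides agree modulo $\mathfrak m_A^{j+1}$. So (11) has a unique solution with entries in $\mathfrak m_A$, and the same uniqueness holds over every quotient of $A$. Over $A/(s)=L[[t]]$ we have $\Delta^2\varphi=F(\bar x)=0$ and $\Delta\neq0$, so $\varphi=0$, and uniqueness gives $\rho|_{s=0}=0$. Over $A/(q_st^{m+1})$ again $\varphi=0$, so the entries of $\rho$ lie in $(q_st^{m+1})$.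

Put $x(s,t)=\tilde y+\Delta(\rho,0)$. Then
$$F(x(s,t))=0,\qquad x(0,t)=\bar x,\qquad x(s,t)\equiv u_s\bmod t^{m+1}.$$
For $P\in I_X$ we have $\Gamma(x)P(x)=0$ in the domain $A$, and $\Gamma(x)\ne0$ since $\Gamma(\bar x)\ne0$; so $P(x)=0$. Thus $x(s,t)$ defines $\Phi^*:\mathcal O(X)\to A$.

**Step 7.7: checking (W1)–(W3).** (W1) is $x(0,t)=\bar x$. (W2): $x(s,0)=u_s(0)$, and $P(u_s(0))=0$ for $P\in I(X_{\rm sing})$ by (10). (W3): the $m$-jet of the generic arc is that of $u_s$, and $H(u_s)\ne0$ says that one of the $h_i$ does not vanish at it. So this $m$-jet is not in $\overline{\{\psi_m(z_E)\}}$, and the generic arc is not in $N_E$. $\square$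

## 8. Subtracting the motion inside $N_E$: proof of Theorem 1

Assume $\operatorname{val}_E$ is not Nash. By Section 6, $N_E$ is not a component of $\pi_X^{-1}(X_{\rm sing})$. Take $\Phi^*:\mathcal O(X)\to A=L[[s,t]]$ as in Proposition 2.

**Step 8.1: the wedge in the coordinates of $Y_1$.** We express the wedge through $y_j,e$, allowing poles in $t$. Let
$$R=L((t))[[s]]\ \supset\ A_{(s)}\ \supset\ A ;$$
the first inclusion holds because an element of $A\setminus sA$ has nonzero $s^0$-coefficient, hence is a unit of $R$. By Step 6.4 the special arc lifts to $Y_1$ with closed point going to $\xi$ and generic point outside $E$, hence over $X_{\rm reg}$. So the closed point of $\operatorname{Spec}A_{(s)}$ maps into the open set $X_{\rm reg}$, and then so does all of $\operatorname{Spec}A_{(s)}$. Since $f$ is an isomorphism over $X_{\rm reg}$, we get a lift to $Y$. Its closed point maps into the open set $Y_1$, so the lift is a map to $Y_1$. This gives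
$$\mathcal O(Y_1)\to A_{(s)}\subset R,\qquad b\mapsto b(s,t),$$
and $b(0,t)\in L[[t]]$ is the value of $b$ on the lifted special arc. Put $Y_j(t)=y_j(0,t)=\sum_{i\ge0}Y_{j,i}t^i$ and $\varepsilon(t)=e(0,t)=\sum_{i\ge1}\varepsilon_it^i$. By (8), all $Y_{j,i},\varepsilon_i\in L$ are algebraically independent over $\mathbb C$. In particular $\varepsilon_1\ne0$, so $\varepsilon'(t)$ is a unit of $L[[t]]$.

Extend the set of all $Y_{j,i},\varepsilon_i$ to a transcendence basis of $L$ over $\mathbb C$. A derivation may be prescribed arbitrarily on the basis, and it extends to $L$, which is algebraic and separable over the field generated by the basis. So *there is $D\in\operatorname{Der}_{\mathbb C}(L)$ with arbitrarily prescribed values on all $Y_{j,i},\varepsilon_i$*. Extend each such $D$ coefficientwise to $A$ and $R$, with $Ds=Dt=0$; it maps $A$ to $A$.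

**Step 8.2: the recursion.** Order by order in $s$, we subtract motions inside the family and reparametrizations. For $k\ge0$ suppose we have $D_i\in\operatorname{Der}_{\mathbb C}(L)$ and $\zeta_i\in L((t))$ $(i<k)$ such that
$$\delta_k:=\partial_s-\sum_{i<k}s^i(D_i+\zeta_i\partial_t)\quad\text{satisfies}\quad\delta_k(y_j),\ \delta_k(e)\in s^kR .\tag{12}$$
For $k=0$, $\delta_0=\partial_s$ and there is no condition. Let $Z_j,Z_e\in L((t))$ be the coefficients of $s^k$ in $\delta_k(y_j)$ and $\delta_k(e)$. Put
$$\zeta_k=Z_e/\varepsilon',\qquad\tilde Z_j=Z_j-\zeta_kY_j' .$$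
If all $\tilde Z_j\in L[[t]]$, choose $D_k$ with $D_k(Y_{j,i})=[t^i]\tilde Z_j$ and $D_k(\varepsilon_i)=0$ for all $i,j$. Then
$$D_kY_j+\zeta_kY_j'=Z_j,\qquad D_k\varepsilon+\zeta_k\varepsilon'=Z_e ,$$
so passing to $\delta_{k+1}=\delta_k-s^k(D_k+\zeta_k\partial_t)$ kills the $s^k$-coefficients, and (12) holds for $k+1$. Otherwise stop.

**Step 8.3: the recursion stops.** We show that if no pole ever appears, the wedge lifts to $Y$ and contradicts (W3). Suppose the recursion never stops. Put $D(s)=\sum_{i\ge0}s^iD_i$, $\zeta=\sum_{i\ge0}s^i\zeta_i\in R$ and $\delta=\partial_s-D(s)-\zeta\partial_t$, a derivation of $R$. As $\delta-\delta_k$ maps $R$ into $s^kR$, (12) gives $\delta(y_j)=\delta(e)=0$. Since $\Omega_{Y_1}$ is generated by the $dy_j$ and $de$, the derivation $b\mapsto\delta(b(s,t))$ of $\mathcal O(Y_1)$ into $R$ is zero.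

*The flow $\chi$.* For each $c\in L((t))$ there is a unique $\chi(c)\in R$ with $\delta\chi(c)=0$ and $\chi(c)|_{s=0}=c$: for $\chi(c)=\sum h_ks^k$, the equation is
$$(k+1)h_{k+1}=\sum_{i\le k}(D_ih_{k-i}+\zeta_i\partial_th_{k-i}),\qquad h_0=c .$$
The kernel of $\delta$ is a ring, so by uniqueness $\chi$ is a ring homomorphism. If $c\in L$, then inductively all $h_k\in L$; so $\chi(L)\subset L[[s]]$. Finally $b(s,t)=\chi(b(0,t))$ for $b\in\mathcal O(Y_1)$, by uniqueness.

*One function on $X$ with good convergence.* The special arc is non-constant: its closed point lies in $X_{\rm sing}$ and its generic point in $X_{\rm reg}$. So for some coordinate function $x_l$ of $X\subset\mathbb A^N$, with $c_l:=x_l(0,0)\in L$, the series $\bar w:=x_l(0,t)-c_l\in tL[[t]]$ is nonzero. Put $w:=x_l(s,t)-\chi(c_l)=\chi(\bar w)$. Since $x_l(s,t)\in A$ and $\chi(c_l)\in L[[s]]\subset A$, we have $w\in\mathfrak m_A$. For $\Psi=\sum\Psi_iT^i\in L[[T]]$ put $\Psi^\chi(w)=\sum\chi(\Psi_i)w^i\in A$. We claim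
$$\chi(\Psi(\bar w))=\Psi^\chi(w)\in A .\tag{13}$$
The partial sums $S_j=\sum_{i\le j}\chi(\Psi_i)w^i=\chi\bigl(\sum_{i\le j}\Psi_i\bar w^i\bigr)$ satisfy $\delta S_j=0$, and $\Psi^\chi(w)-S_j\in\mathfrak m_A^{j+1}$. So $\delta(\Psi^\chi(w))\in\delta(\mathfrak m_A^{j+1})$ for every $j$. If $h=\sum h_ks^k\in\mathfrak m_A^{j+1}$, then $\operatorname{ord}_th_k\ge j+1-k$. The $s^k$-coefficient of $\delta h$,
$$(k+1)h_{k+1}-\sum_{i\le k}(D_ih_{k-i}+\zeta_i\partial_th_{k-i}),$$
involves only the finitely many $\zeta_i$ with $i\le k$. So for fixed $k$ its $t$-order tends to $\infty$ with $j$. Hence $\delta(\Psi^\chi(w))=0$. Its value at $s=0$ is $\Psi(\bar w)$, and uniqueness proves (13). (The $\zeta_i$ may have poles of growing order, which is why we argue one $s$-coefficient at a time.)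

*The wedge lifts.* Let $v_0=\operatorname{ord}_t\bar w$. Dividing repeatedly by $\bar w$, every series in $L[[t]]$ is $\sum_{i<v_0}t^i\Psi_i(\bar w)$. So $L[[t]]$ is finite over $L[[\bar w]]$, and for $b\in\mathcal O(Y_1)$ the series $b(0,t)$ satisfies a monic equation with coefficients of the form $\Psi(\bar w)$. Apply $\chi$: by (13), $b(s,t)=\chi(b(0,t))$ is integral over $A$. As $b(s,t)\in A_{(s)}\subset\operatorname{Frac}(A)$ and $A$ is normal, $b(s,t)\in A$. So $\Phi$ lifts to $\operatorname{Spec}A\to Y_1$.

*Contradiction.* By (W2), the image of $V(t)\subset\operatorname{Spec}A$ lies in $f^{-1}(X_{\rm sing})\cap Y_1=E\cap Y_1$. So $I_E$ maps to $0$ in $A/tA=L[[s]]$, and the generic arc $\operatorname{Spec}L((s))[[t]]\to Y_1$ is based at a point of $E$. Its image in $X_\infty$ lies in $f_\infty(\pi_Y^{-1}(E))\subset N_E$, contradicting (W3).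

So there are $k\ge0$ satisfying (12) and an index $j_0$ such that $\tilde Z_{j_0}$ has a pole of order $\varpi\ge1$ at $t=0$. Fix them.

**Step 8.4: the function $\eta$.** We evaluate $f^*\sigma$ on $n$ derivations that all preserve $A$. From now on $D(s)=\sum_{i<k}s^iD_i$ and $\zeta=\sum_{i<k}s^i\zeta_i$, so $\delta_k=\partial_s-D(s)-\zeta\partial_t$. For $i\in\{1,\dots,n-1\}\setminus\{j_0\}$ let $D^{(i)}\in\operatorname{Der}_{\mathbb C}(L)$ satisfy $D^{(i)}(Y_{i,0})=1$ and $D^{(i)}=0$ on all other $Y_{j,l}$ and all $\varepsilon_l$. Consider the $n$ $\mathbb C$-derivations of $A$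
$$D^{(i)}\ (i\ne j_0),\qquad\partial_s-D(s),\qquad\partial_t .$$
Note that $\zeta\partial_t$ has been left out: it need not preserve $A$. The generic point of $\operatorname{Spec}A$ maps to $X_{\rm reg}$, over which $f$ is an isomorphism. Composing these derivations, extended to $\operatorname{Frac}(A)$, with pullback of functions from $Y$ gives $n$ linear forms on differentials of $Y$. Evaluating $f^*\sigma$ on them (a determinant for each $n$-form factor, then the $r$-fold product) gives $\eta\in\operatorname{Frac}(A)$. If $f^*\sigma=g'(d\tau_1\wedge\dots\wedge d\tau_n)^{\otimes r}$ in some coordinates, $\eta$ is the pullback of $g'$ times the $r$-th power of the determinant of the derivations applied to the $\tau$'s; by the chain rule this does not depend on the coordinates.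

**Step 8.5: $\eta\in A$ and $\operatorname{ord}_{(t)}\eta\ge r\alpha_X$.** Here the geometry of $X$ enters. Let $P\subset A$ be a height-one prime. As $f$ is proper and $A_P$ is a discrete valuation ring, $\operatorname{Spec}A_P\to X$ lifts to $Y$. At the image $y$ of the closed point choose local coordinates $\tau_1,\dots,\tau_n$ and write $f^*\sigma=g_P(d\tau_1\wedge\dots\wedge d\tau_n)^{\otimes r}$. By (6), $g_P\in\mathcal O_{Y,y}$. The derivations preserve $A_P$, so $\eta=g_P\cdot(\text{element of }A_P)\in A_P$. As $A$ is normal, it is the intersection of the $A_P$, so $\eta\in A$.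

For $P=(t)$, (W2) gives $y\in f^{-1}(X_{\rm sing})=\bigcup E_i$, so $y\in E_i$ for some $i$. By (6), $g_P$ is divisible in $\mathcal O_{Y,y}$ by $e_i^{\,r\,a(X,E_i)}$, where $e_i$ is a local equation of $E_i$. It vanishes at $y$, so it maps into $tA_{(t)}$. Hence $\operatorname{ord}_{(t)}\eta\ge r\,a(X,E_i)\ge r\alpha_X$.

**Step 8.6: the leading $s$-coefficient of $\eta$.** Here $a(X,E)$ and the pole enter. By (7), in $A_{(s)}\subset R$,
$$\eta=g(s,t)\operatorname{Det}^r,$$
where $\operatorname{Det}$ is the determinant of the matrix whose rows are the above derivations applied to $(y_1,\dots,y_{n-1},e)$. (The extensions of these derivations to $\operatorname{Frac}(A)$ and to $R$ agree on the localization $A_{(s)}$ of $A$.) Subtract $\zeta$ times the $\partial_t$-row from the $(\partial_s-D(s))$-row, a row operation over $R$. The latter becomes the $\delta_k$-row. The rows are now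
$$\begin{aligned}D^{(i)}:&\quad (i\text{-th unit vector})+O(s),\\ \delta_k:&\quad s^k(Z_1,\dots,Z_{n-1},Z_e)+O(s^{k+1}),\\ \partial_t:&\quad (Y_1',\dots,Y_{n-1}',\varepsilon')+O(s).\end{aligned}$$
The unit vectors leave only the columns $j_0$ and $e$:
$$\operatorname{Det}=\pm s^k\left(Z_{j_0}\varepsilon'-Z_eY_{j_0}'\right)+O(s^{k+1})=\pm s^k\,\varepsilon'\tilde Z_{j_0}+O(s^{k+1}).\tag{14}$$
Also $g(0,t)=(\text{unit of }L[[t]])\cdot\varepsilon^{\,r\,a(X,E)}$ with $\operatorname{ord}_t\varepsilon=1$, and $\varepsilon'$ is a unit. So the coefficient of $s^{kr}$ in $\eta$ is nonzero, of $t$-order exactly $r\,a(X,E)-r\varpi$.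

**Step 8.7: conclusion.** By Step 8.5, $\eta\in t^{\,r\alpha_X}A$ (recall $r\alpha_X\in\mathbb Z_{\ge0}$), so every $s$-coefficient of $\eta$ has $t$-order $\ge r\alpha_X$. With Step 8.6, $r\,a(X,E)-r\varpi\ge r\alpha_X$, that is
$$a(X,E)\ \ge\ \varpi+\alpha_X\ \ge\ 1+\alpha_X .$$
This proves Theorem 1, and with it the Corollary and Conjecture A. $\blacksquare$

## 9. Sharpness of $1+\alpha_X$: proof of Theorem 2

The construction is that of $E_W$ in Example 3.

**Step 9.1: shrinking $X$.** We reduce to the setting of Section 6. Let $E^*$ attain $\alpha_X$. Replace $X$ by a small affine open $X^\circ$ meeting the center of $E^*$. By Step 6.1, $\alpha_{X^\circ}\ge\alpha_X=a(X,E^*)$, so $E^*$ still attains the minimum, with the same value. A divisor found over $X^\circ$ is one over $X$, with the same discrepancy and center in $X_{\rm sing}$. We need that if it is non-Nash for $X^\circ$, it is non-Nash for $X$. Suppose $\operatorname{val}_{E'}=\operatorname{val}_C$ with $C$ a Nash component of $X$. The arc of $z_C$ induces a local homomorphism from $\mathcal O_{X,\pi_X(z_C)}$ to $\kappa(z_C)[[t]]$, so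 the center of $\operatorname{val}_C$ has generic point $\pi_X(z_C)$. If the center of $E'$ meets $X^\circ$, then $\pi_X(z_C)\in X^\circ$, so $C$ meets $\pi_X^{-1}(X^\circ)$, and its trace is a Nash component of $X^\circ$ with the same valuation. This is what we need.

**Step 9.2: the divisor.** Take a resolution $f:Y\to X$ as in Step 6.2 with $E^*$ a divisor on $Y$. Let $W$ be a prime divisor of $E^*$ meeting the open set of smooth points of $E^*$ that lie on no other $E_i$. Let $E_W$ be the divisor obtained by blowing up $W$ over its generic point. Since $W$ has codimension $2$ in the smooth variety $Y$ and $\operatorname{ord}_{E_W}(E^*)=1$, while $\operatorname{ord}_{E_W}(E_i)=0$ for the other $E_i$, (2) gives $a(X,E_W)=1+a(X,E^*)=1+\alpha_X$. Its center $f(W)$, up to closure, lies in $X_{\rm sing}$.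

**Step 9.3: it is not Nash.** Suppose $\operatorname{val}_{E_W}=\operatorname{val}_C$ for a Nash component $C$ with generic point $z_C$. Take a resolution $f'':Y''\to X$ as in Step 6.2 on which $E_W$ is a divisor and which factors through $Y$: starting from $Y$, blow up centers of $E_W$, all over $W$, then resolve and principalize; the result is still an isomorphism over $X_{\rm reg}$.

Since $\operatorname{val}_C$ is a valuation of the function field, the arc of $z_C$ extends to an embedding of the function field into $\kappa(z_C)((t))$ with order function $\operatorname{val}_{E_W}$. The local ring of $Y''$ at the generic point of $E_W$ is the set of elements of order $\ge0$, and it maps to $\kappa(z_C)[[t]]$ by a local homomorphism. So the arc of $z_C$ lifts to $Y''$, based at the generic point of $E_W$. Hence $C\subset N_{E_W}$. As $C$ is a component of $\pi_X^{-1}(X_{\rm sing})\supset N_{E_W}$, we get $C=N_{E_W}$.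

Arcs on $Y''$ based on $E_W$ map to arcs on $Y$ based on $W\subset E^*$. So $C=N_{E_W}\subset N_{E^*}\subset\pi_X^{-1}(X_{\rm sing})$, whence $C=N_{E^*}$. Reading off orders along the generic arc, $\operatorname{val}_{E_W}=\operatorname{val}_C=\operatorname{val}_{E^*}$. This is absurd, since the centers of these two valuations on $Y$ are $W\ne E^*$. So $\operatorname{val}_{E_W}$ is not a Nash valuation. $\blacksquare$
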